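# The unimodular eigenvalues of a 2-universal operator

## 1. Twice the backward shift contains every ergodic system

Let $B(x_0,x_1,x_2,\dots)=(x_1,x_2,\dots)$ be the backward shift on $\ell^2=\ell^2(\mathbb N_0)$, with standard basis $(e_n)_{n\ge0}$. The operator $2B$ has very rich dynamics: every ergodic system can be found inside it, carried by a measure that charges all open sets. We make this precise, prove it, and then ask which feature of $2B$ was responsible.

**Conventions.** $H$ is a complex separable infinite-dimensional Hilbert space with Borel $\sigma$-field $\mathcal B_H$, and inner products are linear in the first variable. $\mathbb T$ is the unit circle, $\mathbb D$ the open unit disc, $m$ normalized Lebesgue measure on $\mathbb T$. A *system* $(X,\mathcal B,\mu;T)$ is an ergodic measure-preserving transformation $T$ of a non-atomic standard Lebesgue probability space. We may take $X$ to be a standard Borel space, $T$ a Borel map, and $\mathcal B$ the completion of the Borel sets. Relations between sets, functions and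 $\sigma$-algebras are understood up to $\mu$-null sets. The Koopman isometry is $Uf=f\circ T$ on $L^2(X)$. For $f\in L^2(X)$ and $x\in H$ we write $fx$ for the function $t\mapsto f(t)x$ in $L^2(X;H)=L^2(X)\otimes H$. For $\Phi\in L^2(X;H)$ we also write $U\Phi=\Phi\circ T$, and $A\Phi$ for $A$ applied pointwise.

A system is automatically *aperiodic*: $\mu(\{T^nx=x\})=0$ for every $n\ge1$. Indeed $F=\{T^nx=x\}$ satisfies $F\subseteq T^{-1}F$, and both sets have the same measure, so $\mu(F)\in\{0,1\}$ by ergodicity. If $\mu(F)=1$, take $D$ with $0<\mu(D)<1/n$. Since $T^{-n}D=D$ mod $\mu$, the set $D\cup T^{-1}D\cup\dots\cup T^{-(n-1)}D$ is invariant with measure in $(0,1)$, which contradicts ergodicity.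

**Definition (universality).** A bounded operator $A$ on $H$ is *universal for ergodic systems* if for every system $(X,\mathcal B,\mu;T)$ there is an $A$-invariant Borel probability measure $\nu$ on $H$ with full support ($\nu(O)>0$ for every non-empty open $O$) such that $(H,\mathcal B_H,\nu;A)$ and $(X,\mathcal B,\mu;T)$ are isomorphic. It is *universal for invertible ergodic systems* (in the sense of Glasner and Weiss) if this holds for every invertible $T$. It is *$2$-universal*, in either setting, if $\nu$ can always be chosen with $\int_H\|z\|^2\,d\nu(z)<\infty$.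

The *unimodular point spectrum* of $A$ is the set of $\lambda\in\mathbb T$ that are eigenvalues of $A$. For $A=2B$ it is all of $\mathbb T$: the equation $2Bx=\lambda x$ forces $x_n=(\lambda/2)^nx_0$, and this sequence is in $\ell^2$.

To realize a system inside $A$ we need a map $\Phi:X\to H$ with $\Phi\circ T=A\Phi$, essentially injective, whose law $\nu=\Phi_*\mu$ has full support. For $A=2B$ the equation reads $\Phi_n\circ T=2\Phi_{n+1}$, so everything is determined by the coordinate $\Phi_0=g$:
$$\Phi_g(x)=\big(2^{-n}g(T^nx)\big)_{n\ge0},\qquad g\in L^2(X).\tag{1}$$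
It remains to choose $g$ so that $\Phi_g$ visits every ball and separates points. We do this by Baire category, and we state the tools in the generality needed later.

**Lemma 1 (towers).** Let $T$ be aperiodic, $M\ge1$, $\mu(Y)>0$. Up to a null set, $Y$ is a countable union of measurable sets $C$ for which $C,T^{-1}C,\dots,T^{-M}C$ are pairwise disjoint. In particular there are such $C\subseteq Y$ of arbitrarily small positive measure.

For an irrational rotation of the circle, a sufficiently short arc is such a $C$.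

*Proof.* If $T^ix=T^jx$ with $i<j$, then $T^ix$ is fixed by $T^{j-i}$. So for a.e. $x$ the points $x,Tx,\dots,T^Mx$ are distinct. Let $\mathcal A$ be a countable algebra of measurable sets separating points. For a.e. $x\in Y$ and each $1\le i\le M$ there is a member of $\mathcal A$ that contains $x$ but not $T^ix$. Intersecting these finitely many members gives $D\in\mathcal A$ with $x\in D$ and $T^ix\notin D$ for $1\le i\le M$. Hence the countably many sets $C_D=\{x\in Y\cap D:\ T^ix\notin D,\ 1\le i\le M\}$ cover $Y$ up to a null set. If $x\in C_D$ then $T^ix\notin D\supseteq C_D$, so $C_D\cap T^{-i}C_D=\emptyset$ for $1\le i\le M$. For $0\le i<j\le M$ it follows that $T^{-i}C_D\cap T^{-j}C_D=T^{-i}(C_D\cap T^{-(j-i)}C_D)=\emptyset$. Some $C_D$ has positive measure, its subsets inherit the disjointness, and $\mu$ is non-atomic. $\square$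

**Lemma 2 (category).** Let $A$ be a bounded operator on $H$, let $\mathcal G$ be a Banach space and $L:\mathcal G\to L^2(X;H)$ bounded linear with $(Lg)\circ T=A(Lg)$ a.e. for every $g$. Assume:

* (S) for every open ball $\mathcal U\subseteq H$, the set $\{g:\mu(Lg\in\mathcal U)>0\}$ is dense in $\mathcal G$;
* (G) for every $D\in\mathcal B$, the set $\{g:D\in\sigma(Lg)\}$ is dense in $\mathcal G$, where $\sigma(Lg)$ is the completed $\sigma$-algebra generated by $Lg$.

Then for some $g$ the measure $\nu=(Lg)_*\mu$ is $A$-invariant, has full support and a moment of order $2$, and $(H,\mathcal B_H,\nu;A)$ is isomorphic to $(X,\mathcal B,\mu;T)$.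

*Proof.* **Step 1: the sets in (S) are open.** Suppose $g_n\to g$ and $\mu(Lg_n\in\mathcal U)=0$ for all $n$. Pass to a subsequence with $Lg_n\to Lg$ a.e. Since $\mathcal U$ is open, $1_{\mathcal U}(Lg)\le\liminf 1_{\mathcal U}(Lg_n)$ a.e., and Fatou gives $\mu(Lg\in\mathcal U)=0$. So the complement is closed.

**Step 2: generation is a dense $G_\delta$ condition.** Let $(D_k)$ be dense in the measure algebra of $\mathcal B$. Let $\mathcal O_{k,j}$ be the set of $g$ such that $\|F\circ Lg-1_{D_k}\|_{L^1}<1/j$ for some bounded continuous $F:H\to\mathbb C$. For fixed $F$, if $g_n\to g$ then $F\circ Lg_n\to F\circ Lg$ in measure and boundedly, hence in $L^1$. So $\mathcal O_{k,j}$ is a union of open sets. If $D_k\in\sigma(Lg)$, then $1_{D_k}=1_S\circ Lg$ a.e. for a Borel $S\subseteq H$, and bounded continuous functions are dense in $L^1((Lg)_*\mu)$, so $g\in\mathcal O_{k,j}$. By (G), $\mathcal O_{k,j}$ is dense.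

**Step 3: choose $g$.** By Baire's theorem some $g$ lies in all $\mathcal O_{k,j}$ and in the sets of (S) for a countable base of balls. Then $\nu=(Lg)_*\mu$ has full support. Each $1_{D_k}$ is an $L^1$-limit of $\sigma(Lg)$-measurable functions, so $D_k\in\sigma(Lg)$ for all $k$, and $\sigma(Lg)=\mathcal B$. Moreover $A_*\nu=(Lg\circ T)_*\mu=\nu$, and $\int\|z\|^2d\nu=\|Lg\|^2<\infty$.

**Step 4: $Lg$ is an isomorphism.** Fix a Borel version of $Lg$. Take a countable family $(E_i)$ of sets separating points of $X$. Since $E_i\in\sigma(Lg)$, we have $E_i=(Lg)^{-1}(S_i)$ off a null set, with $S_i$ Borel. On a Borel set $X_0$ of full measure all these equalities hold. If $x,x'\in X_0$ and $Lg(x)=Lg(x')$, then $x\in E_i\iff x'\in E_i$ for all $i$, so $x=x'$. By the Lusin–Souslin theorem (an injective Borel map between standard Borel spaces sends Borel sets to Borel sets), $Lg$ is a Borel isomorphism of $X_0$ onto its image. Let $X_1$ be the set of $x$ such that $T^nx\in X_0$ and $Lg(T^{n+1}x)=A\,Lg(T^nx)$ for all $n\ge0$. It has full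 measure, $TX_1\subseteq X_1$, and $Lg\circ T=A\,Lg$ on it. So $Lg|_{X_1}$ is the required isomorphism. $\square$

**Lemma 3 (summable coefficients give (S)).** Let $w_k\in H$ $(k\ge0)$ satisfy $\sum_k\|w_k\|<\infty$ and have dense linear span. Then
$$Lg=\sum_{k\ge0}(U^kg)\,w_k\tag{2}$$
converges absolutely a.e. and in $L^2(X;H)$, the map $L:L^2(X)\to L^2(X;H)$ is bounded, and $L$ satisfies (S).

*Proof.* Absolute convergence and $\|Lg\|\le\sum_k\|w_k\|\,\|g\|$ follow from $\big\|\sum_k|U^kg|\,\|w_k\|\big\|_{L^2}\le\sum_k\|w_k\|\,\|g\|$. For (S), let a ball with center $u$ and radius $r$ be given, and a bounded function $g_0$ (these are dense in $L^2(X)$) and $\varepsilon>0$. The plan is to overwrite $g_0$ on a small tower so that one stretch of orbit reads off the coefficients of an approximation to $u$.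

Choose $a_0,\dots,a_N$ with $\|\sum_{k\le N}a_kw_k-u\|<r/2$, and put $R=\|g_0\|_\infty+\max_k|a_k|$. Choose $M\ge\max(N,1)$ with $R\sum_{k>M}\|w_k\|<r/2$, and set $a_k=0$ for $N<k\le M$. Take $C$ from Lemma 1 with $Y=X$. Let $g'=a_k$ on $T^{-(M-k)}C$ for $0\le k\le M$, and $g'=g_0$ elsewhere. Then $\|g'-g_0\|\le R\,((M+1)\mu(C))^{1/2}<\varepsilon$ if $\mu(C)$ is small. If $x\in T^{-M}C$ and $0\le k\le M$, then $T^kx\in T^{-(M-k)}C$, so $g'(T^kx)=a_k$. Since $|g'|\le R$ a.e., for a.e. $x\in T^{-M}C$
$$\|Lg'(x)-u\|\le\Big\|\sum_{k\le N}a_kw_k-u\Big\|+R\sum_{k>M}\|w_k\|<r ,$$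
and $\mu(T^{-M}C)=\mu(C)>0$. $\square$

**Proposition 4.** $2B$ is $2$-universal for ergodic systems.

*Proof.* The map (1) is (2) with $w_k=2^{-k}e_k$, and $(2B\Phi_g)_n=2\cdot2^{-n-1}U^{n+1}g=U(\Phi_g)_n$, so $2B\Phi_g=\Phi_g\circ T$. Lemma 3 gives (S). For (G), let $D\in\mathcal B$. Simple functions $g$ that take distinct values on the pieces of a finite partition refining $\{D,D^c\}$ are dense in $L^2(X)$. For such $g$, $D$ is a union of level sets of $g$, and $g$ is the $0$-th coordinate of $\Phi_g$. So $D\in\sigma(\Phi_g)$, and Lemma 2 applies. $\square$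

## 2. Which eigenvalues were needed?

The $w_k$ above come from eigenvectors: they are the Taylor coefficients of
$$v(\lambda)=\sum_{n\ge0}(\lambda/2)^ne_n=\sum_k\lambda^kw_k,\qquad 2B\,v(\lambda)=\lambda v(\lambda).$$
So (1) is "$v(U)g$". More generally, suppose $\Psi(\lambda)=\sum_kw_k\lambda^k$ satisfies $A\Psi(\lambda)=\lambda\Psi(\lambda)$. Then formally $A\,\Psi(U)g=U\,\Psi(U)g$. Three things are then to be checked: that $\Psi(U)$ is a bounded map into $L^2(X;H)$, that the $w_k$ span (for (S)), and that enough of $g$ can be recovered from $\Psi(U)g$ (for (G)). For $2B$ each was trivial, because $v$ is analytic past the closed disc and its $0$-th coordinate is $1$.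

What changes if $v(\lambda)$ ceases to exist at some $\lambda\in\mathbb T$? This is a problem of Sophie Grivaux, "Some new examples of universal hypercyclic operators in the sense of Glasner and Weiss", arXiv:1410.2957 (2014): *if $A$ is $2$-universal for (invertible) ergodic systems on a Hilbert space, is its unimodular point spectrum equal to $\mathbb T$?* It is a known result, quoted there, that $2$-universality for all ergodic systems forces full Lebesgue measure; we prove this below.

**Theorem A.** The answer is no in both cases: the operator $A=\frac12(3B-I)$ on $\ell^2$ is $2$-universal for ergodic systems, hence also for invertible ergodic systems, and its unimodular point spectrum is $\mathbb T\setminus\{1\}$.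

**Theorem B.** Let $E\subseteq\mathbb T$.

* (a) $E$ is the unimodular point spectrum of some operator that is $2$-universal for ergodic systems iff $E$ is an $F_\sigma$ set with non-empty interior and $m(E)=1$.
* (b) $E$ is the unimodular point spectrum of some operator that is $2$-universal for invertible ergodic systems iff $E$ is an $F_\sigma$ set with non-empty interior.

An $F_\sigma$ set is a countable union of closed sets. Any non-empty open arc occurs in (b), so there even full measure can fail. An open arc together with all roots of unity also occurs in (b), and occurs in (a) only if the arc has measure $1$. A countable union of nowhere dense compact sets with measures tending to $1$ is an $F_\sigma$ of full measure, but by Baire it has empty interior, so it occurs in neither case.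

## 3. Removing the eigenvalue 1: the operator $\frac12(3B-I)$

Let $A=\frac12(3B-I)$ and $\varphi(z)=\frac{2z+1}3$. We prove Theorem A.

**Step 1: the point spectrum.** We have $Ax=\lambda x\iff Bx=\varphi(\lambda)x\iff x_n=\varphi(\lambda)^nx_0$ for all $n$. A non-zero solution in $\ell^2$ exists iff $|\varphi(\lambda)|<1$. For $\lambda\in\mathbb T$, $|2\lambda+1|^2=5+4\operatorname{Re}\lambda$, which is $<9$ iff $\lambda\neq1$. More exactly,
$$1-|\varphi(\lambda)|^2=\tfrac49(1-\operatorname{Re}\lambda)=\tfrac29|1-\lambda|^2\qquad(\lambda\in\mathbb T).\tag{3}$$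

**The obvious map, and where it breaks.** Imitating (1), one would take the coordinates $\varphi(U)^ng$. For $g=1$ every coordinate is $1$, which is not in $\ell^2$. Removing constants does not help. If $T$ is the rotation of $\mathbb T$ by an irrational $\alpha$ and $g(z)=z^k$ with $k\ne0$, then $\sum_n\|\varphi(U)^ng\|^2=\sum_n|\varphi(\alpha^k)|^{2n}=\frac92|1-\alpha^k|^{-2}$ by (3), which is unbounded over $k$ although $\|g\|=1$. The trouble sits at frequency $1$. We damp it with a factor vanishing at $1$ that depends on $\lambda$ only, so that eigenvectors stay eigenvectors.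

**Step 2: a damped field with summable coefficients.** Put
$$\psi_n(z)=(1-z)^3\varphi(z)^n=\sum_k\hat\psi_n(k)z^k,\qquad w_k=(\hat\psi_n(k))_{n\ge0}.$$
We claim that $\sum_k\|w_k\|<\infty$. Differentiating, $\psi_n'=-3(1-z)^2\varphi^n+\frac23n(1-z)^3\varphi^{n-1}$. For $\lambda\in\mathbb T\setminus\{1\}$ put $x=|\varphi(\lambda)|^2<1$. With $\sum_nn^2x^{n-1}=\frac{1+x}{(1-x)^3}\le\frac2{(1-x)^3}$ and (3),
$$\sum_n|\psi_n'(\lambda)|^2\le2\Big[\frac{9|1-\lambda|^4}{1-x}+\frac49|1-\lambda|^6\frac{2}{(1-x)^3}\Big]=2\Big[\tfrac{81}2|1-\lambda|^2+81\Big]\le486 .$$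
(With $(1-z)^2$ in place of $(1-z)^3$ the same computation bounds the sum only by a quantity of order $|1-\lambda|^{-2}$ near $1$, which is not integrable. The cube is what this estimate needs.) By Parseval, $\sum_kk^2\|w_k\|^2=\int\sum_n|\psi_n'|^2\,dm<\infty$. Also $w_0=(3^{-n})_n\in\ell^2$. By Cauchy–Schwarz, $\sum_{k\ge1}\|w_k\|\le(\sum k^{-2})^{1/2}(\sum k^2\|w_k\|^2)^{1/2}<\infty$.

**Step 3: equivariance.** For $g\in L^2(X)$ let $\Phi_g=\sum_{k\ge0}(U^kg)w_k$, as in (2). Its coordinates are $(\Phi_g)_n=\psi_n(U)g=(1-U)^3\varphi(U)^ng$. Since $3\varphi(U)=2U+1$,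
$$(A\Phi_g)_n=\tfrac12\big(3(\Phi_g)_{n+1}-(\Phi_g)_n\big)=\tfrac12\big((2U+1)-1\big)(\Phi_g)_n=U(\Phi_g)_n .$$
So $A\Phi_g=\Phi_g\circ T$.

**Step 4: condition (S).** By Lemma 3 it suffices that $\operatorname{span}\{w_k\}$ is dense. Let $y\perp w_k$ for all $k$. For $|z|<1$ the double series $\sum_k\sum_nz^k\hat\psi_n(k)\bar y_n$ converges absolutely (it is dominated by $\sum_k\|w_k\|\|y\|$), so
$$0=\sum_kz^k\langle w_k,y\rangle=(1-z)^3\sum_n\bar y_n\varphi(z)^n .$$
So the analytic function $\zeta\mapsto\sum_n\bar y_n\zeta^n$ vanishes on the non-empty open set $\varphi(\mathbb D)\subseteq\mathbb D$. Hence $y=0$.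

**Step 5: condition (G).** Here is the price of the damping: the $0$-th coordinate of $\Phi_g$ is no longer $g$ but $(1-U)^3g$. Along an orbit we see only the third difference of the sequence $\xi(n)=g(T^nx)$. This can lose information. If $g$ takes the values $0,1,2$, the sequences $0,1,0,1,\dots$ and $1,2,1,2,\dots$ have the same third differences. With values $0,1,3$ this particular ambiguity cannot occur, since all differences of distinct values are different. So we restrict the values of $g$.

Let $D\in\mathcal B$. Consider $g=\sum_ic_i1_{C_i}$, where $\{C_i\}$ is a finite partition into at least two sets of positive measure, refining $\{D,D^c\}$, and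
$$c_i-c_j\ne c_k-c_l\quad\text{whenever }i\ne j,\ (i,j)\ne(k,l).\tag{4}$$
Taking $k=l$ shows that the $c_i$ are distinct. These $g$ are dense in $L^2(X)$: the equation $c_i-c_j-c_k+c_l=0$ is trivial only if $\{i,l\}=\{j,k\}$ as multisets, which with $i\ne j$ means $(i,j)=(k,l)$. So (4) excludes finitely many proper hyperplanes for the vector $(c_i)$.

Fix such a $g$. Let $\Sigma=\{c_i\}^{\mathbb N_0}$, $\xi(x)=(g(T^nx))_n\in\Sigma$, and
$$(d\xi)(n)=\xi(n)-3\xi(n+1)+3\xi(n+2)-\xi(n+3).$$
Then $d(\xi(x))(n)=[(1-U)^3g](T^nx)$ is the $0$-th coordinate of $\Phi_g(T^nx)=A^n\Phi_g(x)$. So $d(\xi(x))$ is a.e. a Borel function of $\Phi_g(x)$. Let $\Sigma_0\subseteq\Sigma$ be the open set of non-constant sequences.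

*$d$ is injective on $\Sigma_0$.* If $d\xi=d\xi'$, then $\xi-\xi'$ has zero third difference, so it is a polynomial in $n$ of degree at most $2$. It is bounded, hence a constant $\alpha$. If $\alpha\ne0$, then by (4) there is only one pair $(i,j)$ with $c_i-c_j=\alpha$, so $\xi(n)=c_i$ for all $n$ and $\xi$ is constant, a contradiction. So $\xi=\xi'$.

*$\xi(x)\in\Sigma_0$ for a.e. $x$.* The set $Z=\{x:g(T^nx)=c_i\ \forall n\ge0\}$ satisfies $Z\subseteq T^{-1}Z$, so $\mu(Z)\in\{0,1\}$. Since $Z\subseteq C_i$ and $\mu(C_i)<1$, $\mu(Z)=0$.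

By Lusin–Souslin, $d(\Sigma_0)$ is Borel and the inverse of $d|_{\Sigma_0}$ is Borel. So $\xi(x)$ is a.e. a Borel function of $d(\xi(x))$, hence of $\Phi_g(x)$. As $1_D$ is a function of $g(x)=\xi(x)(0)$, we get $D\in\sigma(\Phi_g)$. Lemma 2 now shows that $A$ is $2$-universal for ergodic systems. This proves Theorem A. $\blacksquare$

## 4. What the spectrum must look like

We turn to Theorem B and first prove necessity. Let $E$ be the unimodular point spectrum of $A$.

**Step 1: $E$ is $F_\sigma$.** This holds for every bounded operator. Let $(y_j)$ be dense in $H$. For $j,l\ge1$ the set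
$$\{(\lambda,x)\in\mathbb T\times H:\ \|x\|\le1,\ Ax=\lambda x,\ |\langle x,y_j\rangle|\ge1/l\}$$
is compact when the unit ball carries its weak topology, because $(\lambda,x)\mapsto Ax-\lambda x$ is continuous from $\mathbb T\times(\text{ball, weak})$ to $(H,\text{weak})$. Its projection to $\mathbb T$ is compact. $E$ is the union of these projections: the last condition forces $x\neq0$, and every unit eigenvector satisfies it for some $j,l$.

**Step 2: universality as an eigenvector equation.** Suppose $(X,\mu;T)$ is isomorphic to $(H,\nu;A)$ through $\Phi:X\to H$, where $\nu$ has full support and $\int\|z\|^2d\nu<\infty$. Then $\Phi\in L^2(X;H)$ and $\Phi\circ T=A\Phi$. Integrating, $A\int\Phi\,d\mu=\int\Phi\,d\mu$. So $\Phi_0=\Phi-\int\Phi\,d\mu$ has mean zero and satisfies $U\Phi_0=A\Phi_0$. Moreover $\Phi_0\ne0$, since $\nu$ has full support and is therefore not a Dirac mass. To restrict $E$ we choose a convenient $T$ and expand $\Phi_0$ along $U$.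

**Step 3: non-empty interior, in case (b) and hence in case (a).** The simplest $T$ to try is a rotation of the circle, whose Koopman operator has only the eigenvalues $\alpha^n$. Suppose $E$ has empty interior. By Step 1, $N=\mathbb T\setminus E$ is a dense $G_\delta$. For $n\in\mathbb Z\setminus\{0\}$ the map $\alpha\mapsto\alpha^n$ of $\mathbb T$ onto itself is continuous and open, so the preimage of $N$ is again a dense $G_\delta$. By Baire there is $\alpha\in\mathbb T$, not a root of unity, with $\alpha^n\in N$ for all $n\neq0$. The rotation $T:z\mapsto\alpha z$ on $(\mathbb T,m)$ is an invertible ergodic system. Take $\Phi_0$ as in Step 2 and let $x_n=\int\bar z^{\,n}\Phi_0(z)\,dm(z)\in H$ be its Fourier coefficients, with $x_0=0$. The equation $\Phi_0(\alpha z)=A\Phi_0(z)$ gives $\alpha^nx_n=Ax_n$. For $n\ne0$, $\alpha^n\notin E$, so $x_n=0$. Thus $\Phi_0=0$, a contradiction.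

**Step 4: $m(E)=1$ in case (a).** Now we use a non-invertible system. Let $T$ be the one-sided $(\frac12,\frac12)$ Bernoulli shift. The range of $U^n$ is $L^2(T^{-n}\mathcal B)$, and by Kolmogorov's $0$–$1$ law $\bigcap_nT^{-n}\mathcal B$ is trivial. We recall the Wold decomposition: an isometry $U$ of a Hilbert space $K$ splits it as $K=\bigcap_nU^nK\oplus\bigoplus_{n\ge0}U^nW$ with $W=K\ominus UK$. On $K=L_0^2(X)$, the mean-zero functions, the first summand is $0$. Let $(\omega_i)$ be an orthonormal basis of $W$, so that $(U^n\omega_i)_{n,i}$ is an orthonormal basis of $L^2_0(X)$. Expand $\Phi_0=\sum_{n,i}(U^n\omega_i)x_{n,i}$ with $x_{n,i}\in H$ and $\sum\|x_{n,i}\|^2<\infty$. Comparing coefficients in $A\Phi_0=U\Phi_0$,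
$$Ax_{0,i}=0,\qquad Ax_{n+1,i}=x_{n,i}\quad(n\ge0).$$
So $\Theta_i(\lambda)=\sum_{n\ge0}\lambda^nx_{n,i}\in L^2(m;H)$ satisfies $A\Theta_i(\lambda)=\lambda\Theta_i(\lambda)$ for $m$-a.e. $\lambda$. Choose $i$, $n$ and $y$ with $\langle x_{n,i},y\rangle\ne0$. Then $\langle\Theta_i(\cdot),y\rangle$ is the boundary function of a non-zero function in the scalar Hardy space $H^2$, so it is non-zero a.e. Hence $\Theta_i(\lambda)$ is an eigenvector for a.e. $\lambda$, that is, $m(E)=1$.

This proves the "only if" parts of Theorem B. $\blacksquare$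

## 5. A Hilbert space norm that is finite on prescribed eigenvectors only

For the converse let $E$ be an $F_\sigma$ set with $G:=\operatorname{Int}E\ne\emptyset$, and let $N=\mathbb T\setminus E$. We want an operator whose unimodular eigenvalues are exactly the points of $E$. Start from $S=2B$, for which every $z$ with $|z|<2$ is an eigenvalue with eigenvector $e(z)=\sum_j(z/2)^je_j$. If $q$ is a polynomial, $q(S)e(z)=q(z)e(z)$. So in the norm $\big(\sum_n\|q_n(S)y\|^2\big)^{1/2}$ the vector $e(z)$ has finite norm iff $\sum_n|q_n(z)|^2<\infty$. It remains to find polynomials for which this sum is finite on $\mathbb D\cup E$ and infinite on $N$, that is, $q_n$ small on sets $F_n\uparrow E$ and of size at least $1$ outside neighborhoods $O_n\supseteq F_n$ that each point of $N$ leaves infinitely often.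

If $E=G$ is open, take $O_n=G$ for all $n$. In general, neighborhoods chosen carelessly fail. Let distances on $\mathbb T$ be arc lengths, and suppose $E\setminus G$ consists of the points $e^{i/n}$, $n\ge1$. Then the point $1$ lies within $2/n$ of $e^{i/n}$ for every $n$, so with radius $2/n$ at stage $n$ it is never released, although it is not one of these points. It survives by switching pieces. We split $E\setminus G$ into disjoint compact pieces and choose radii so small that switching is impossible.

Fix a closed non-degenerate arc $J\subset G$, $J\neq\mathbb T$, with interior $J^\circ$. Distances to $\emptyset$ and minima over empty sets are $+\infty$.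

**Step 1: $E\setminus G$ is a countable disjoint union of compact sets.** Let $Y=E\setminus G$, an $F_\sigma$ set. It contains no non-degenerate arc, since the interior of such an arc would lie in $G$; so $\mathbb T\setminus Y$ is dense. Write $Y=\bigcup_kP_k$ with $P_k$ compact and increasing. Since $Y=P_1\sqcup\bigsqcup_k(P_{k+1}\setminus P_k)$, it suffices to split $P_{k+1}\setminus P_k$; if $P_k=\emptyset$ this set is already compact. If $P_k\neq\emptyset$, in each component arc $\alpha$ of $\mathbb T\setminus P_k$ choose a monotone family $(t_i)_{i\in\mathbb Z}$ in $\alpha\setminus Y$ tending to the two ends. As $t_i\notin Y$, the set $P_{k+1}\cap\alpha$ is the disjoint union of the compact sets $P_{k+1}\cap[t_i,t_{i+1}]$. There are countably many arcs. So $Y=\bigsqcup_{n\ge1}D_n$ with $D_n$ compact, possibly empty.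

**Step 2: the sets $F_n$ and $O_n$.** Choose compact $K_n\uparrow G$ with $J\subseteq K_1$: take $K_n=\{\operatorname{dist}(\cdot,\mathbb T\setminus G)\ge\delta_n\}$ with $\delta_n\downarrow0$ and $\delta_1$ small, or $K_n=\mathbb T$ if $G=\mathbb T$. Put $F_n=K_n\cup D_1\cup\dots\cup D_n$, so $F_n\uparrow E$. If $m(E)=1$, then after merging finitely many consecutive $D_i$'s into one at each place, and taking $K_n$ large, we may assume $m(Y\setminus(D_1\cup\dots\cup D_n))\le2^{-n-1}$ and $m(G\setminus K_n)\le2^{-n-1}$. Then $m(\mathbb T\setminus F_n)\le2^{-n}$. Let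
$$\varepsilon_n=\min\Big(\tfrac1n,\ \tfrac14\min\{\operatorname{dist}(D_i,D_j):\ i<j\le n+1,\ D_i,D_j\ne\emptyset\}\Big)>0,$$
a non-increasing sequence. Put $V_n=\{\operatorname{dist}(\cdot,D_1\cup\dots\cup D_n)<\varepsilon_n\}$ and $O_n=G\cup V_n$, an open set containing $F_n$.

**Step 3: every $\lambda\in N$ lies outside $O_n$ for infinitely many $n$.** Otherwise, as $\lambda\notin G$, $\lambda\in V_n$ for all $n\ge n_0$. Pick $i_n\le n$ with $\operatorname{dist}(\lambda,D_{i_n})<\varepsilon_n$. Then $\operatorname{dist}(D_{i_n},D_{i_{n+1}})<\varepsilon_n+\varepsilon_{n+1}\le2\varepsilon_n$ with $i_n,i_{n+1}\le n+1$. If $i_n\neq i_{n+1}$, this distance would be at least $4\varepsilon_n$. So $i_n=i$ is constant for $n\ge n_0$, $\operatorname{dist}(\lambda,D_i)=0$, and $\lambda\in D_i\subseteq E$, a contradiction.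

**Step 4: the polynomials.** Put $q_0=1$ and let $n\ge1$. By Urysohn there is a continuous function on $\mathbb T$ with values in $[2^{-n-1},\frac32]$, equal to $2^{-n-1}$ on $F_n$ and to $\frac32$ off $O_n$. By Weierstrass, approximate it within $2^{-n-1}$ by a trigonometric polynomial $\tau_n$. Then $|\tau_n|\le2^{-n}$ on $F_n$, $|\tau_n|\ge1$ on $\mathbb T\setminus O_n$, and $|\tau_n|\le2$ on $\mathbb T$. Let $\pi_n=z^{d_n}\tau_n$ be an analytic polynomial. By uniform continuity choose $\delta\in(0,\frac1n)$ with $|\pi_n(r\lambda)|\le|\pi_n(\lambda)|+2^{-n}$ for $1-\delta\le r\le1$, $\lambda\in\mathbb T$. Then choose $m_n$ with $(1-\delta)^{m_n}\max_{\overline{\mathbb D}}|\pi_n|\le2^{-n}$ and put $q_n=z^{m_n}\pi_n$. The factor $z^{m_n}$ makes $q_n$ small well inside the disc without changing $|q_n|$ on $\mathbb T$. For $n\ge1$ we have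
$$\begin{aligned}&|q_n(r\lambda)|\le2^{1-n}\ \ (\lambda\in F_n,\ 0\le r\le1),\qquad &&|q_n(z)|\le2^{-n}\ \ (|z|\le1-\tfrac1n),\\ &|q_n|\le2\ \text{ on }\overline{\mathbb D},&&|q_n|\ge1\ \text{ on }\mathbb T\setminus O_n.\end{aligned}\tag{5}$$
The first bound holds for $r\ge1-\delta$ since $|q_n(r\lambda)|\le|\pi_n(\lambda)|+2^{-n}\le2^{1-n}$, and for $r<1-\delta$ by the choice of $m_n$. The second holds since $1-\frac1n<1-\delta$, the third by the maximum principle, and the fourth since $|q_n|=|\tau_n|$ on $\mathbb T$.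

Consequently $\sum_n|q_n(z)|^2<\infty$ for $z\in\mathbb D\cup E$ (a point of $\mathbb D$ satisfies $|z|\le1-\frac1n$ for large $n$, and a point of $E$ lies in $F_n$ for large $n$). By Step 3 the sum is infinite for $z\in N$.

**Step 5: the operator.** Let
$$H_1=\Big\{y\in\ell^2:\ \|y\|_1^2=\sum_{n\ge0}\|q_n(S)y\|^2<\infty\Big\}.$$
The map $y\mapsto(q_n(S)y)_n$ is an isometry of $H_1$ onto $\{(x_n)\in\ell^2(\ell^2):x_n=q_n(S)x_0\ \forall n\}$, which is closed. So $H_1$ is a separable Hilbert space, and $\|y\|\le\|y\|_1$ because $q_0=1$. Since $S$ commutes with $q_n(S)$, $S$ maps $H_1$ to itself with norm at most $2$. For $|z|\le1$, $1\le\|e(z)\|^2=(1-|z|^2/4)^{-1}\le\frac43$, so $e(z)\in H_1$ iff $\sum|q_n(z)|^2<\infty$, which holds on $\mathbb D\cup E$ and fails on $N$. Define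
$$H=\overline{\operatorname{span}}\{e(z):z\in\mathbb D\}\subseteq H_1,\qquad A=S|_H,\qquad v(z)=e(z).$$
$H$ is $S$-invariant and infinite-dimensional, since eigenvectors for distinct eigenvalues are independent. The following five properties are all we shall use.

**(P1)** *$v:\mathbb D\to H$ is analytic, $v(\lambda)=\lim_{r\to1}v(r\lambda)\in H$ for $\lambda\in E$, and for each $k$, $v$ is continuous on $\{r\lambda:0\le r\le1,\lambda\in F_k\}$; in particular on $\{r\lambda:0\le r\le1,\lambda\in J\}$.* View $v$ as the $\ell^2(\ell^2)$-valued function $(q_ne)_n$. On $\{|z|\le1-\frac1k\}$ and on $\{r\lambda:\lambda\in F_k\}$ we have $|q_n|\le2^{1-n}$ for $n\ge k$, because $F_k\subseteq F_n$. So $v$ is there a uniform limit of its truncations, which are analytic in $\mathbb D$ and continuous on $\overline{\mathbb D}$. The last assertion holds because $J\subseteq F_1$.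

**(P2)** *$Av(z)=zv(z)$ and $v(z)\neq0$ for $z\in\mathbb D\cup E$, and the unimodular point spectrum of $A$ is $E$.* For $\lambda\in N$, $\ker(A-\lambda)\subseteq\mathbb Ce(\lambda)\cap H_1=\{0\}$.

**(P3)** *If $y\in H$ and $\langle v(\lambda),y\rangle=0$ for all $\lambda\in J^\circ$, then $y=0$.* The function $\langle v(z),y\rangle$ is analytic in $\mathbb D$, continuous up to $J^\circ$, and zero there. By Schwarz reflection it continues analytically across $J^\circ$, and it vanishes on that arc, so it vanishes on $\mathbb D$. Thus $y\perp e(z)$ for all $z\in\mathbb D$.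

**(P4)** *There is $y_0\in H$ with $\langle v(z),y_0\rangle=1$ for all $z\in\mathbb D\cup E$.* The $0$-th coordinate is a bounded functional on $H$, and that of $e(z)$ is $1$.

**(P5)** *If $m(E)=1$, there is an outer function $p$ on $\mathbb D$ with $|p|\le1$ such that $\Psi_a:=pv$ satisfies $\|\Psi_a(z)\|\le1$ on $\mathbb D$.* Here $\|\cdot\|$ is the norm of $H$. For $\lambda\in F_k$, (5) gives
$$\|v(\lambda)\|^2=\tfrac43\sum_n|q_n(\lambda)|^2\le\tfrac43\Big(1+4k+\sum_{n\ge1}4^{1-n}\Big),$$
and $m(\mathbb T\setminus F_k)\le2^{-k}$. So $\int\|v\|^2dm<\infty$. As $\|v\|\ge1$, $0\le\log\|v\|\in L^1(m)$. Let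
$$p(z)=\exp\Big(-\int_{\mathbb T}\frac{\zeta+z}{\zeta-z}\log\|v(\zeta)\|\,dm(\zeta)\Big),$$
the outer function with $|p|=1/\|v\|$ a.e. on $\mathbb T$. For $v_M(z)=(q_n(z)e(z))_{n\le M}$ the function $\log\|v_M\|$ is subharmonic in $\mathbb D$ and continuous on $\overline{\mathbb D}$, because $\|v_M\|\ge1$. So it is at most the Poisson integral of its boundary values, hence at most the Poisson integral of $\log\|v\|$, which is $-\log|p|$. Thus $|p|\,\|v_M\|\le1$ on $\mathbb D$. Let $M\to\infty$.

## 6. Infinitely many copies, and what (G) then requires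

In Theorem A we recovered $g$ from a single $\Phi_g$ by a pointwise argument on sequences. For the operator of Section 5 no such inversion is available. Instead we let countably many functions $g_j$ act at once. Put
$$\mathbf H=\ell^2(\mathbb N;H),\qquad\mathbf A=A\oplus A\oplus\cdots,\qquad\mathcal G=\ell^2(\mathbb N;L^2(X)).$$
A vector satisfies $\mathbf Ax=\lambda x$ iff all its coordinates do, so the unimodular point spectrum of $\mathbf A$ is again $E$. Suppose that for a given $T$ we have a bounded map $L:L^2(X)\to L^2(X;H)$ with $A(Lf)=U(Lf)$ for all $f$. Put $\mathbf L(g_j)_j=(Lg_j)_j$. Then $\mathbf L:\mathcal G\to L^2(X;\mathbf H)$ is bounded, $(\mathbf Lg)\circ T=\mathbf A(\mathbf Lg)$, and Lemma 2 applies to $\mathbf A$ and $\mathbf L$ once (S) and (G) hold.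

**Lemma 5.** Let $\mathcal C$ be the completed $\sigma$-algebra generated by $\{Lf:f\in L^2(X)\}$. If $\mathcal C=\mathcal B$, then $\mathbf L$ satisfies (G).

*Proof.* Elements of $\mathcal G$ with $g_j=0$ for $j>j_0$ (some $j_0$) are dense. Fill the coordinates $j>j_0$ with $t_jf_j$, where $(f_j)_{j>j_0}$ is dense in $L^2(X)$ and the $t_j>0$ are so small that the element changes by less than a given amount. For the new $g$ each $Lf_j$ with $j>j_0$ is $\sigma(\mathbf Lg)$-measurable. Every $Lf$ is an $L^2$-limit of such functions. Hence $\sigma(\mathbf Lg)=\mathcal C=\mathcal B$. $\square$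

**Spectral measures.** For $f\in L^2(X)$ the numbers $\langle U^kf,f\rangle$ $(k\ge0)$, extended by conjugation to $k<0$, are positive definite because $\langle U^kf,U^lf\rangle$ depends only on $k-l$. By Herglotz there is a positive measure $\sigma_f$ on $\mathbb T$ of mass $\|f\|^2$ with $\widehat{\sigma_f}(k):=\int\lambda^k\,d\sigma_f=\langle U^kf,f\rangle$ for $k\ge0$. For $Q=\sum_kx_k\lambda^k$ with $x_k\in H$ (only $k\ge0$ if $T$ is not invertible) put $Q(U)f=\sum_k(U^kf)x_k$. Expanding the square,
$$\|Q(U)f\|^2=\sum_{k,l}\langle U^kf,U^lf\rangle\langle x_k,x_l\rangle=\int\|Q\|^2\,d\sigma_f\le\sup_{\mathbb T}\|Q\|^2\,\|f\|^2.\tag{6}$$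

## 7. Invertible systems: frequencies in an arc suffice

Let $T$ be invertible, so $U$ is unitary. Let $E$ be any $F_\sigma$ set with non-empty interior, and let $A$, $v$, $J$ be as in Section 5. On $J$ the field $v$ is continuous, and $U$ has negative powers, so nothing forces us to use $v$ outside $J$.

**Step 1: the map $L$.** Let $\chi\ge0$ be continuous on $\mathbb T$ and positive exactly on $J^\circ$. Put $\Psi=\chi v$ on $J^\circ$ and $\Psi=0$ elsewhere. By (P1), $\Psi:\mathbb T\to H$ is continuous. Let $w_k=\int\lambda^{-k}\Psi\,dm$ for $k\in\mathbb Z$, $w_k^{(M)}=(1-\frac{|k|}{M+1})w_k$, and $\Psi_M=\sum_{|k|\le M}w_k^{(M)}\lambda^k$; by Fejér, $\Psi_M\to\Psi$ uniformly. By (6), uniform approximation by trigonometric polynomials defines $\Psi(U)g\in L^2(X;H)$ with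
$$\|\Psi(U)g\|^2=\int\|\Psi\|^2d\sigma_g,\qquad\langle\Psi(U)g,y\rangle=\langle\Psi(\cdot),y\rangle(U)g .$$
The same holds for every continuous $H$-valued function. For a trigonometric polynomial $Q$, $A\,Q(U)g=(AQ)(U)g$. Since $A\Psi(\lambda)=\lambda\Psi(\lambda)$, passing to the limit gives $A\,\Psi(U)g=U\,\Psi(U)g$. Put $L=\Psi(U)$.

**Step 2: the $w_k$ span.** If $y\perp w_k$ for all $k\in\mathbb Z$, the continuous function $\langle\Psi(\cdot),y\rangle$ has zero Fourier coefficients. So $\langle v,y\rangle=0$ on $J^\circ$, and $y=0$ by (P3).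

**Step 3: condition (S).** Lemma 3 is not available: $\Psi$ is only continuous, and nothing in the construction bounds $\sum\|w_k\|$. So we cannot control the tail of the series pointwise. Instead we add a small perturbation supported on a tower, control its contribution in mean square relative to $\mu(C)$, and add it where $\mathbf Lg^0$ is nearly constant.

Let $g^0\in\mathcal G$ and $u\in\mathbf H$ have all coordinates $j>j_0$ zero, and let $r>0$. Such $g^0$ are dense, and every ball contains a ball with such a center $u$. Choose $\theta$ in the support of the law of $\mathbf Lg^0$; its coordinates $j>j_0$ vanish. Put $Y_0=\{\|\mathbf Lg^0-\theta\|<r/4\}$, so $\mu(Y_0)>0$. By Step 2 choose scalars $a_k^{(j)}$ ($|k|\le M_0$, $j\le j_0$) with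
$$\Big\|\Big(\sum_ka_k^{(j)}w_k\Big)_j-(u-\theta)\Big\|<r/8,$$
components $j>j_0$ being zero, and put $a^{(j)}_k=0$ for $|k|>M_0$. Choose $M\ge\max(M_0,1)$ such that the same expression with $w_k^{(M)}$ in place of $w_k$ is $<r/4$, and $\sup\|\Psi-\Psi_M\|^2\sum_{j,k}|a_k^{(j)}|^2<r^2/16$.

By Lemma 1, with $2M$ in place of $M$, take $C\subseteq Y_0$ of arbitrarily small positive measure with $C,T^{-1}C,\dots,T^{-2M}C$ pairwise disjoint. Applying $T^M$, the sets $T^kC$, $|k|\le M$, are pairwise disjoint. Let $h_j=\sum_{|k|\le M_0}a_k^{(j)}1_{T^kC}$ for $j\le j_0$ and $h_j=0$ otherwise. Then $\|h\|^2=\mu(C)\sum|a_k^{(j)}|^2$ is as small as we like. For $x\in C$ and $|k|\le M$ we have $h_j(T^kx)=a_k^{(j)}$, so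
$$\Psi_M(U)h_j(x)=\sum_{|k|\le M}h_j(T^kx)w_k^{(M)}=\sum_ka_k^{(j)}w_k^{(M)}\qquad(x\in C).$$
The remainder $\mathcal R=\big((\Psi-\Psi_M)(U)h_j\big)_j$ satisfies $\int_C\|\mathcal R\|^2d\mu\le\sup\|\Psi-\Psi_M\|^2\|h\|^2<\frac{r^2}{16}\mu(C)$. So $\|\mathcal R\|<r/4$ on a subset of $C$ of positive measure. On that subset
$$\|\mathbf L(g^0+h)-u\|\le\|\mathbf Lg^0-\theta\|+\big\|(\Psi_M(U)h_j)_j-(u-\theta)\big\|+\|\mathcal R\|<\tfrac{3r}4 .$$

**Step 4: condition (G), the idea.** By Lemma 5 we need $\mathcal C=\mathcal B$. By (P4), $\langle Lf,y_0\rangle=\chi(U)f$: we recover from $f$ only its frequencies in $J^\circ$. Why should functions with frequencies in one arc generate the whole $\sigma$-algebra? The reason is that if $C,T^{-1}C,\dots,T^{-M}C$ are disjoint, then any function $f$ supported in $C$ has $\langle U^kf,f\rangle=0$ for $1\le|k|\le M$. So its spectral measure is close to a multiple of $m$, which charges every arc.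

Let $I'$ be a non-empty open arc with $\overline{I'}\subset J^\circ$, and let $\Pi(\cdot)$ be the projection-valued spectral measure of $U$, so $\sigma_f(I)=\|\Pi(I)f\|^2$. All $\chi(U)f$ lie in $L^2(\mathcal C)$. As $\chi$ is bounded below on $I'$, each $f'\in\operatorname{ran}\Pi(I')$ equals $\chi(U)f$ with $f=(1_{I'}/\chi)(U)f'$. So $\operatorname{ran}\Pi(I')\subseteq L^2(\mathcal C)$. Let $\mathcal C_0\subseteq\mathcal C$ be the completed $\sigma$-algebra generated by $\operatorname{ran}\Pi(I')$. Since $U\operatorname{ran}\Pi(I')=\operatorname{ran}\Pi(I')$, $T^{-1}\mathcal C_0=\mathcal C_0$, and $\mathcal C_0$ defines an ergodic factor of $T$.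

**Step 5: the factor is non-atomic.** This is needed to use Lemma 1 inside it. Suppose the factor has an atom $a$. Along the orbit of $a$ under the factor map the masses do not decrease (the preimage of the next point contains the present one), so the orbit is finite. It is a forward-invariant set of positive measure, so by ergodicity it has full measure and the factor is finite. Then $\operatorname{ran}\Pi(I')\subseteq L^2(\mathcal C_0)$ is finite-dimensional. But take $C=C_M$ from Lemma 1 with $Y=X$: $\widehat{\sigma_{1_C}}(k)=\mu(C\cap T^{-|k|}C)=0$ for $1\le|k|\le M$. So as $M\to\infty$ the probability measures $\sigma_{1_C}/\mu(C)$ tend weak* to $m$. For every non-empty open arc $I''\subseteq I'$, $\liminf\sigma_{1_C}(I'')/\mu(C)\ge m(I'')>0$, so $\|\Pi(I'')1_C\|^2=\sigma_{1_C}(I'')>0$ for $M$ large and $\Pi(I'')\ne0$. Infinitely many disjoint arcs $I''$ give infinite dimension, a contradiction.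

**Step 6: $\mathcal C_0=\mathcal B$.** Otherwise there is $D\in\mathcal B$ with $h=1_D-\mathbb E(1_D|\mathcal C_0)\ne0$. For $C\in\mathcal C_0$ and $f\in L^2(\mathcal C_0)$, $\langle h1_C,f\rangle=\langle h,1_Cf\rangle=0$. So $h1_C\perp\operatorname{ran}\Pi(I')$, that is, $\sigma_{h1_C}(I')=0$. For each $M$, Lemma 1 applied to the factor, which is ergodic and non-atomic and hence aperiodic, covers $X$ by countably many $C\in\mathcal C_0$ with $C\cap T^{-i}C=\emptyset$ for $1\le i\le M$. One of them has $h1_C\ne0$, and then $\widehat{\sigma_{h1_C}}(k)=0$ for $1\le|k|\le M$. Normalizing and letting $M\to\infty$, we get probability measures tending weak* to $m$, all vanishing on the open set $I'$. So $m(I')=0$, a contradiction.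

Hence $\mathcal C=\mathcal B$. By Lemmas 5 and 2, $\mathbf A$ is $2$-universal for invertible ergodic systems. With Section 4 this proves Theorem B(b). $\blacksquare$

## 8. Non-invertible systems: an analytic field and diffuse fibers

Now assume in addition $m(E)=1$. It remains to treat systems with $T^{-1}\mathcal B\neq\mathcal B$ mod $\mu$: if $T^{-1}\mathcal B=\mathcal B$, then $T$ is invertible mod $\mu$ and Section 7 applies to the same $\mathbf A$.

The map of Section 7 breaks down at once: $\Psi=\chi v$ vanishes on an arc and is not zero, so it has non-zero Fourier coefficients with negative index, and $U$ has no negative powers. We need an analytic field, and (P5) supplies one: $\Psi_a=pv$, bounded by $1$ on $\mathbb D$. But its boundary values exist only $m$-a.e., so $\Psi_a(U)$ makes sense only on the part of $L^2(X)$ where $U$ is a unilateral shift. The rest of the work is to show that this part is large enough.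

**Step 1: the shift part.** Put $\mathcal B_\ell=T^{-\ell}\mathcal B$ and $\mathcal B_\infty=\bigcap_\ell\mathcal B_\ell$, completed. Since $U^\ell L^2(X)=L^2(\mathcal B_\ell)$, the Wold decomposition reads
$$L^2(X)=L^2(\mathcal B_\infty)\oplus\mathcal S,\qquad\mathcal S=\bigoplus_{n\ge0}U^nW,\qquad W=L^2(X)\ominus UL^2(X).$$
Both summands reduce $U$, and $P_{\mathcal S}f=f-\mathbb E(f|\mathcal B_\infty)$. Identify $\mathcal S$ with the Hardy space $H^2(\mathbb D;W)$ through $\sum U^n\omega_n\leftrightarrow\sum z^n\omega_n$, so that $U$ becomes multiplication by $z$. Also $UL^2(\mathcal B_\infty)=L^2(\mathcal B_\infty)$, so $T^{-1}\mathcal B_\infty=\mathcal B_\infty$. Hence there is a factor map $\pi:X\to X_\infty$ onto an invertible system $(X_\infty,T_\infty)$, possibly trivial, corresponding to $\mathcal B_\infty$. Let $\mu=\int\mu_\omega$ be the disintegration over $X_\infty$.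

For example, let $T$ be an irrational rotation times the one-sided Bernoulli shift. It is ergodic because the second factor is mixing. Here $\bigcap_\ell U^\ell L^2=\bigcap_\ell L^2(\mathbb T)\otimes L^2(\text{coordinates}\ge\ell)=L^2(\mathbb T)\otimes\mathbb C$. So $X_\infty$ is the rotation and each $\mu_\omega$ is the Bernoulli measure on the fiber, which has no atoms. The last feature is general.

**Step 2: the fibers are diffuse.** Let $\kappa(x)=\mu_{\pi(x)}(\{x\})$. *Claim: $\kappa=0$ a.e.*

First, $T_*\mu_\omega=\mu_{T_\infty\omega}$ for a.e. $\omega$: the measures $T_*\mu_{T_\infty^{-1}\omega}$ are carried by $\pi^{-1}(\omega)$ for a.e. $\omega$ and integrate to $T_*\mu=\mu$, so the uniqueness of disintegrations applies. Therefore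
$$\kappa(Tx)=\mu_{T_\infty\pi x}(\{Tx\})=\mu_{\pi x}(T^{-1}\{Tx\})\ge\kappa(x)\quad\text{a.e.}$$
Both sides have the same integral, so equality holds a.e., and by ergodicity $\kappa=c$ a.e. for a constant $c$.

Suppose $c>0$. Equality gives $\mu_{\pi x}(T^{-1}\{Tx\}\setminus\{x\})=0$ a.e. Let $X'$ be a Borel set of full measure on which $\kappa=c$, $\pi\circ T=T_\infty\circ\pi$ and this relation hold, and such that $T_\infty$ is injective on $\pi(X')$. If $x\ne x'$ in $X'$ and $Tx=Tx'$, then $T_\infty\pi x=T_\infty\pi x'$, so $\pi x=\pi x'$. Then $x'\in T^{-1}\{Tx\}\setminus\{x\}$ has $\mu_{\pi x}$-mass $\kappa(x')=c>0$, a contradiction. So $T$ is injective on $X'$. By Lusin–Souslin $T(D\cap X')$ is Borel for each Borel $D$. By injectivity, $D$ and $T^{-1}(T(D\cap X'))$ have the same points in $X'$. So $D\in T^{-1}\mathcal B$ mod $\mu$ for every $D$, that is, $T^{-1}\mathcal B=\mathcal B$, contrary to assumption. This proves the claim.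

We use it as follows. Let $\mathcal P_i$ be increasing finite partitions separating points, and $\mathcal P_i(x)$ the atom containing $x$. We write $\mathbb E(1_{\mathcal P_i(x)}|\cdot)(x)$ for $\mathbb E(1_P|\cdot)(x)$ with $P=\mathcal P_i(x)$. Since $\mathcal P_i(x)\downarrow\{x\}$,
$$\mathbb E(1_{\mathcal P_i(x)}|\mathcal B_\infty)(x)=\mu_{\pi x}(\mathcal P_i(x))\longrightarrow\kappa(x)=0\quad\text{a.e.}\tag{7}$$

**Step 3: the map $L$.** For $f\in L^2(X)$ let $F\in H^2(\mathbb D;W)$ represent $P_{\mathcal S}f$, and let $Lf\in\mathcal S\otimes H=H^2(\mathbb D;W\otimes H)$ be the function $F(z)\otimes\Psi_a(z)$. By (P5), $\|Lf\|\le\|f\|$. Since $A\Psi_a(z)=z\Psi_a(z)$, we have $A(Lf)=U(Lf)$.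

Write $\Psi_a=\sum_{k\ge0}w_kz^k$. As $\|\Psi_a\|\le1$, $\sum_k\|w_k\|^2\le1$. Put $w_k^{(M)}=(1-\frac k{M+1})w_k$ for $k\le M$ and $w_k^{(M)}=0$ for $k>M$, and $\Psi_M=\sum_{k\le M}w_k^{(M)}z^k$. The Fejér kernel is positive with integral $1$, so the Fejér means of $\Psi_a(r\,\cdot)$ are bounded by $1$; letting $r\to1$, $\|\Psi_M\|\le1$ on $\overline{\mathbb D}$. By dominated convergence $\rho_M:=\big(\sum_k\|w_k-w_k^{(M)}\|^2\big)^{1/2}\to0$. By (6), $\|Q(U)f\|\le\sup_{\mathbb T}\|Q\|\,\|f\|$ for every analytic polynomial $Q$ with values in $H$ and all $f\in L^2(X)$. On $\mathcal S$, $Q(U)$ is multiplication by $Q$. We write $\Psi_a(U)$ for multiplication by $\Psi_a$ on $\mathcal S$; thus $Lf=\Psi_a(U)P_{\mathcal S}f$.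

**Step 4: condition (G).** By Lemma 5 we need $\mathcal C=\mathcal B$. By (P4), $\langle Lf,y_0\rangle$ corresponds to $pF$. As $p$ is bounded and outer, $pH^2$ is dense in $H^2$, so $pH^2(\mathbb D;W)$ is dense in $H^2(\mathbb D;W)$. Hence $\mathcal S\subseteq L^2(\mathcal C)$. This does not yet finish, as $\mathcal S$ misses $L^2(\mathcal B_\infty)$; the diffuse fibers fill the gap.

Suppose $\mathcal C\ne\mathcal B$ and take $h=1_D-\mathbb E(1_D|\mathcal C)\ne0$, a bounded function. For $C\in\mathcal C$, $h1_C\perp L^2(\mathcal C)\supseteq\mathcal S$, so $h1_C\in L^2(\mathcal B_\infty)$. Let $Z=\{h\ne0\}$. Then $Z\in\mathcal B_\infty$, and $C\cap Z=\{h1_C\ne0\}\in\mathcal B_\infty$ for all $C\in\mathcal C$. Each $s\in\mathcal S$ is $\mathcal C$-measurable, so $s1_Z$ is $\mathcal B_\infty$-measurable, and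
$$s1_Z=\mathbb E(s1_Z|\mathcal B_\infty)=1_Z\,\mathbb E(s|\mathcal B_\infty)=0 .$$
Apply this to $s=1_P-\mathbb E(1_P|\mathcal B_\infty)\in\mathcal S$ for $P\in\mathcal P_i$: for a.e. $x\in Z$, $\mathbb E(1_{\mathcal P_i(x)}|\mathcal B_\infty)(x)=1$ for all $i$. Since $\mu(Z)>0$, this contradicts (7). Hence $\mathcal C=\mathcal B$.

**Step 5: the $w_k$ span.** If $y\perp w_k$ for all $k$, then $p(z)\langle v(z),y\rangle=0$ on $\mathbb D$. As $p$ has no zeros, $y\perp e(z)$ for all $z\in\mathbb D$, so $y=0$.

**Step 6: condition (S), the two obstacles and the choices.** We would like to repeat Step 3 of Section 7. Two things stop us. First, $\Psi_M$ need not approximate $\Psi_a$ uniformly, only in mean square ($\rho_M\to0$); this suffices on functions in $\bigoplus_{i<\ell}U^iW$ with $\ell$ fixed, whose representatives are bounded. So the tower base $C$ should have $1_C$ close to that space, relative to $\mu(C)^{1/2}$. Since $1_C-\mathbb E(1_C|\mathcal B_\ell)$ lies in it, we want $\mathbb E(1_C|\mathcal B_\ell)$ small, and (7) will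 provide this. Second, we cannot run the tower from $C\subseteq Y_0$ backward. The good points are now in $T^{-M}C$, and we must arrange that $T^{-M}C$ meets $Y_0$ in a fixed proportion.

Let $g^0,u$ have coordinates $j>j_0$ zero and let $r>0$. Choose $\theta$ and $Y_0=\{\|\mathbf Lg^0-\theta\|<r/4\}$ as in Section 7, and put $\beta=\mu(Y_0)>0$. Choose scalars $a_k^{(j)}$ ($0\le k\le M_0$, $j\le j_0$) with $\|(\sum_ka_k^{(j)}w_k)_j-(u-\theta)\|<r/8$, put $a_k^{(j)}=0$ for $k>M_0$, and let $\alpha=\sum_{j,k}|a_k^{(j)}|$. Now choose in this order: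

* $\eta>0$ with $4\alpha\sqrt\eta\le\frac r4\cdot\frac{\sqrt\beta}2$;
* $\mathcal P=\mathcal P_i$ and then $\ell\ge1$ such that $X_\ell=\{x:\mathbb E(1_{\mathcal P(x)}|\mathcal B_\ell)(x)<\eta\}$ has measure $>1-\beta/2$;
* $M\ge\max(M_0,1)$ with $\|(\sum_ka_k^{(j)}w_k^{(M)})_j-(u-\theta)\|<r/4$ and $\alpha(\sqrt\ell\,\rho_M+2\sqrt\eta)\le\frac r4\cdot\frac{\sqrt\beta}2$.

The second choice is possible. By (7) some $i$ satisfies $\mu(\mathbb E(1_{\mathcal P_i(x)}|\mathcal B_\infty)(x)<\eta)>1-\beta/2$. For this fixed finite partition reverse martingale convergence gives $\mathbb E(1_P|\mathcal B_\ell)\to\mathbb E(1_P|\mathcal B_\infty)$ a.e., so a.e. point with limit $<\eta$ lies in $X_\ell$ for all large $\ell$. The third is possible since $2\alpha\sqrt\eta$ is at most half of the allowed bound and $\rho_M\to0$.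

**Step 7: the tower base.** Let $Y_M=\{U^{*M}1_{Y_0}\ge\beta/2\}$. The operator $U^*$ preserves positivity and $U^*1=1$, so $0\le U^{*M}1_{Y_0}\le1$, and its integral is $\beta$. Hence $\beta\le\mu(Y_M)+\frac\beta2$, so $\mu(Y_M)\ge\beta/2$ and $\mu(Y_M\cap X_\ell)>0$. The finitely many sets $Q_P=P\cap\{\mathbb E(1_P|\mathcal B_\ell)<\eta\}$, $P\in\mathcal P$, cover $X_\ell$, and $\mathbb E(1_{Q_P}|\mathcal B_\ell)=1_{\{\mathbb E(1_P|\mathcal B_\ell)<\eta\}}\mathbb E(1_P|\mathcal B_\ell)\le\eta$. Choose $P$ with $\mu(Q_P\cap Y_M)>0$. By Lemma 1 choose $C\subseteq Q_P\cap Y_M$ of arbitrarily small positive measure with $C,T^{-1}C,\dots,T^{-M}C$ disjoint. Then $\mathbb E(1_C|\mathcal B_\ell)\le\eta$ and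
$$\mu(T^{-M}C\cap Y_0)=\langle U^M1_C,1_{Y_0}\rangle=\langle1_C,U^{*M}1_{Y_0}\rangle\ge\tfrac\beta2\,\mu(C).\tag{8}$$

**Step 8: the perturbation.** Let $b_j(z)=\sum_{k\le M_0}a_k^{(j)}z^{M-k}$ and, for $j\le j_0$,
$$h_j=b_j(U)1_C=\sum_{k\le M_0}a_k^{(j)}1_{T^{-(M-k)}C},$$
with $h_j=0$ otherwise. Then $\|h\|\le\alpha\mu(C)^{1/2}$ is arbitrarily small. For $x\in T^{-M}C$ and $0\le k\le M$, $T^kx\in T^{-(M-k)}C$, so $h_j(T^kx)=a_k^{(j)}$ by disjointness. Hence
$$\Psi_M(U)h_j(x)=\sum_ka_k^{(j)}w_k^{(M)}\qquad(x\in T^{-M}C).\tag{9}$$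

**Step 9: the error.** We compare $Lh_j$ with $\Psi_M(U)h_j$ by splitting $1_C$ into a part in $\bigoplus_{i<\ell}U^iW$ and a part that is small in norm. Put
$$s=1_C-\mathbb E(1_C|\mathcal B_\ell)\in L^2(X)\ominus U^\ell L^2(X)=\bigoplus_{i<\ell}U^iW\subseteq\mathcal S,\qquad t=\mathbb E(1_C|\mathcal B_\ell)-\mathbb E(1_C|\mathcal B_\infty)\in\mathcal S .$$
Then $P_{\mathcal S}1_C=s+t$, $\|s\|\le\mu(C)^{1/2}$, and since $t=P_{\mathcal S}(1_C-s)$,
$$\|t\|^2\le\|1_C-s\|^2=\|\mathbb E(1_C|\mathcal B_\ell)\|^2=\int1_C\,\mathbb E(1_C|\mathcal B_\ell)\,d\mu\le\eta\,\mu(C).$$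
Since $P_{\mathcal S}$ commutes with $U$, $Lh_j=\Psi_a(U)b_j(U)(s+t)$, and so
$$Lh_j-\Psi_M(U)h_j=(\Psi_a-\Psi_M)(U)b_j(U)s+\Psi_a(U)b_j(U)t-\Psi_M(U)b_j(U)(1_C-s).$$
The element $s$ is represented by $\sum_{i<\ell}z^i\omega_i$ with $\omega_i\in W$, and on $\mathbb T$ its norm is at most $\sum_{i<\ell}\|\omega_i\|\le\sqrt\ell\,\|s\|$. As $\int\|\Psi_a-\Psi_M\|^2dm=\rho_M^2$, the first term has norm at most $\sup_{\mathbb T}|b_j|\,\sqrt\ell\,\|s\|\,\rho_M$. The second has norm at most $\sup_{\mathbb T}|b_j|\,\|t\|$, because $\|\Psi_a\|\le1$. The third has norm at most $\sup_{\mathbb T}|b_j|\,\|1_C-s\|$, by (6) with $Q=\Psi_Mb_j$ and $\|\Psi_M\|\le1$. Each of the last two is at most $\sup_{\mathbb T}|b_j|\sqrt{\eta\mu(C)}$. Summing over $j$, with $\sum_j\sup_{\mathbb T}|b_j|\le\alpha$, the total error $\mathcal R=\mathbf Lh-(\Psi_M(U)h_j)_j$ satisfies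
$$\|\mathcal R\|_{L^2(X;\mathbf H)}\le\alpha\,\mu(C)^{1/2}\big(\sqrt\ell\,\rho_M+2\sqrt\eta\big)\le\tfrac r4\cdot\tfrac{\sqrt\beta}2\,\mu(C)^{1/2}.$$
By Chebyshev, $\mu(\|\mathcal R\|\ge r/4)\le\frac\beta4\mu(C)$. By (8), $\|\mathcal R\|<r/4$ on a subset of $T^{-M}C\cap Y_0$ of positive measure. There, by (9) and the choice of $M$,
$$\|\mathbf L(g^0+h)-u\|\le\|\mathbf Lg^0-\theta\|+\big\|(\Psi_M(U)h_j)_j-(u-\theta)\big\|+\|\mathcal R\|<\tfrac{3r}4 .$$
This is (S).

By Lemma 2, together with Section 7 for invertible $T$, $\mathbf A$ is $2$-universal for ergodic systems whenever $m(E)=1$, and its unimodular point spectrum is $E$. With Section 4 this proves Theorem B(a). $\blacksquare$
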